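# Quasiregular maps from $\mathbb R^3$ to the Whitehead quotient of $\mathbb S^3$

Collapse the Whitehead continuum in $\mathbb S^3$ to a point. The resulting space $X$ fails to be a manifold at exactly one point, and it carries natural self-similar metrics. Can $\mathbb R^3$ be mapped into $X$ by a non-constant map of bounded distortion? The question is from Pekka Pankka, Kai Rajala, Jang-Mei Wu, "Quasiregular ellipticity of open and generalized manifolds", arXiv:1310.8595 (2013). The answer is no; the precise statement is Theorem 1 in Section 2.

We open with a case that is easy: a Riemannian target whose volume form has a bounded primitive (Section 1). Once the space is set up, this settles all maps that never leave the solid torus used to build the Whitehead continuum (Section 4). Section 5 asks what changes for a map that does leave the torus, and the rest of the notes answers that.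

## 1. Targets whose volume form has a bounded primitive

**Notation.** $B(x,r)$ is an open ball and $\bar B(x,r)$ the closed one; $B_r=B(0,r)\subset\mathbb R^3$ and $S_r=\partial B_r$. The letter $C$ denotes positive constants that may change from line to line. They depend on the distortion $K$ and on fixed geometric data, and on other things only when we say so.

**Definition ($K$-qr map).** Let $Y$ be an oriented Riemannian $3$-manifold and $D\subset\mathbb R^3$ a domain. A map $F\colon D\to Y$ is *$K$-qr* if it is continuous, belongs to $W^{1,3}_{loc}$ in charts, and satisfies $|DF|^3\le KJ_F$ a.e. Here $|DF|$ is the operator norm and $J_F=\det DF$. In particular $J_F\ge 0$ a.e.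

For example, $(r,\theta,z)\mapsto(r,2\theta,z)$ in cylindrical coordinates has $|DF|=2$ and $J_F=2$, so it is $4$-qr. It is discrete and open but not injective near the axis.

The definition is conformally invariant: if the metric of $Y$ is multiplied by $\sigma^2$, then $|DF|^3$ and $J_F$ are both multiplied by $\sigma^3\circ F$. It also behaves well in charts. Call an orientation-preserving chart $u$ *2-bi-Lipschitz* if $\frac12|v|\le|Du\,v|\le2|v|$. If $F$ is $K$-qr, then
$$|D(u\circ F)|^3\le 8|DF|^3\le 8KJ_F\le 64K\,J_{u\circ F},$$
so $u\circ F$ is $64K$-qr. In the same way, if $u\circ F$ is $K_1$-qr then $F$ is $64K_1$-qr. Small normal coordinates are 2-bi-Lipschitz.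

**Degree.** If $F\colon D\to Y$ is continuous, $U$ is open with compact closure in $D$, and $y\notin F(\partial U)$, then $\deg(F,U,y)$ is the usual degree. If $F$ is *discrete* (every $F^{-1}(y)$ is a discrete set), the local degree is $i(x,F)=\deg(F,B(x,r),F(x))$ for $r$ so small that $\bar B(x,r)$ contains no other preimage of $F(x)$. Then $\deg(F,U,y)=\sum_{x\in F^{-1}(y)\cap U}i(x,F)$. The map is *sense-preserving* if all local degrees are positive.

We use the following standard facts (Reshetnyak; see Rickman, *Quasiregular Mappings*).

* **Fact 1.1.** A non-constant $K$-qr map is discrete, open, sense-preserving and a.e. differentiable.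
* **Fact 1.2.** Uniformly bounded families of $K$-qr maps into $\mathbb R^3$ are locally equicontinuous, with local Hölder bounds depending only on $K$ and the bound. Locally uniform limits of $K$-qr maps into $\mathbb R^3$ are $K$-qr.
* **Fact 1.3.** Bounded qr maps $\mathbb R^3\to\mathbb R^3$ are constant. Isolated singularities of bounded qr maps are removable.

These are theorems about maps into $\mathbb R^3$. For Fact 1.1 with a manifold target, let $O$ be the open set of points near which $F$ is constant. If $x\in\bar O$, then on a small ball around $x$ the map is qr in a chart and constant on an open subset. It is therefore not discrete, hence constant on that ball, so $x\in O$. Thus $O$ is open and closed. If $F$ is non-constant then $O=\emptyset$, and the Euclidean theorem applies on small balls.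

**Integration by parts.** Let $F\colon D\to Y$ be continuous and in $W^{1,3}_{loc}$, let $\beta$ be a smooth $2$-form on $Y$, and let $\psi\ge0$ be Lipschitz with compact support in $D$. Then
$$\int\psi^3F^*d\beta=-3\int\psi^2\,d\psi\wedge F^*\beta,\qquad |d\psi\wedge F^*\beta|\le C|\nabla\psi|\,|\beta\circ F|\,|DF|^2.\tag{1.1}$$
By a partition of unity it suffices to show $\int\zeta F^*d\beta=-\int d\zeta\wedge F^*\beta$ for Lipschitz $\zeta$ supported in a small ball that $F$ maps into a chart. There the mollifications $F_\epsilon$ of the chart expression converge to $F$ locally uniformly and in $W^{1,3}_{loc}$. The coefficients of $F_\epsilon^*\beta$ are $2\times2$ minors times uniformly convergent functions, so $F_\epsilon^*\beta\to F^*\beta$ in $L^{3/2}_{loc}$. Likewise $F_\epsilon^*d\beta\to F^*d\beta$ in $L^1_{loc}$. For the smooth $F_\epsilon$ the identity is Stokes' theorem; let $\epsilon\to0$.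

**Proposition 1.4.** Suppose $Y$ carries a smooth $2$-form $\beta$ with $|\beta|\le b$ and $d\beta\ge c_0\,\mathrm{vol}$, where $c_0>0$. Let $F\colon D\to Y$ be $K$-qr.

(a) $\int\psi^3|DF|^3\le C\int|\nabla\psi|^3$ for all Lipschitz $\psi\ge0$ with compact support in $D$, with $C=C(K,b,c_0)$.

(b) If $D=\mathbb R^3$ or $D=\mathbb R^3\setminus\{0\}$, then $F$ is constant.

**Proof.** *(a)* Let $I=\int\psi^3|DF|^3$, which is finite. Since $F^*d\beta\ge c_0J_F$, (1.1) and Hölder's inequality give
$$I\le K\int\psi^3J_F\le\frac K{c_0}\int\psi^3F^*d\beta\le C\int\psi^2|\nabla\psi|\,|DF|^2\le C\,I^{2/3}\Big(\int|\nabla\psi|^3\Big)^{1/3}.$$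
Divide by $I^{2/3}$ and cube.

*(b)* Points have zero $3$-capacity, and so does infinity: for $r\ge2$ let $\psi=1$ on $B_r$ (respectively on $\{1/r<|x|<r\}$), and let it decay like a linear function of $\log|x|$ to $0$ at $|x|=r^2$ (respectively at $|x|=r^{\pm2}$). On the decay region $|\nabla\psi|=1/(|x|\log r)$, and
$$\int_{r<|x|<r^2}\frac{dx}{|x|^3(\log r)^3}=\frac{4\pi}{(\log r)^3}\int_r^{r^2}\frac{ds}s=\frac{4\pi}{(\log r)^2}.$$
The inner region $\{r^{-2}<|x|<r^{-1}\}$ contributes the same amount. So $\int|\nabla\psi|^3\le8\pi/(\log r)^2\to0$, and (a) gives $DF=0$ a.e. $\square$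

**Example 1.5.** In the upper half-space model of hyperbolic space, $\mathrm{vol}=z^{-3}dx\wedge dy\wedge dz$. Put $\beta=-\frac12z^{-2}dx\wedge dy$. Then $d\beta=z^{-3}dz\wedge dx\wedge dy=\mathrm{vol}$. Since $|dx\wedge dy|=z^2$, we have $|\beta|=\frac12$. So every $K$-qr map $\mathbb R^3\to\mathbb H^3$ is constant.

**Example 1.6.** Euclidean $\mathbb R^3$ has no such form, since the identity is $1$-qr and not constant.

## 2. The Whitehead quotient, its Semmes metrics, and the theorem

Let $T\subset\mathbb S^3$ be an unknotted smooth solid torus, and let $\varphi\colon\mathbb S^3\to\mathbb S^3$ be a diffeomorphism with $\varphi(T)\subset\mathrm{int}\,T$, embedded in the Whitehead manner: the core circle of $\varphi(T)$ together with a meridian circle of $T$ forms a Whitehead link. Put $T_k=\varphi^k(T)$ for $k\ge0$ and $\mathrm{Wh}=\bigcap_kT_k$, the *Whitehead continuum*. Collapsing $\mathrm{Wh}$ to a point gives the decomposition space $\mathbb S^3/\mathrm{Wh}$ with quotient map $\pi$ and one non-manifold point $[\mathrm{Wh}]=\pi(\mathrm{Wh})$. In Semmes' terminology it is given by the initial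 package $(T,\varphi(T),\varphi)$. The map $\varphi$ induces a homeomorphism of $\pi(T)$ into itself, still denoted $\varphi$, that fixes $[\mathrm{Wh}]$.

**Definition (Semmes metric).** Fix $\lambda\in(0,1)$. Let $g_0$ be a smooth Riemannian metric on $\mathbb S^3\setminus\mathrm{int}\,T_1$ that is the round metric outside a neighborhood of $T$. Near $\partial T_1$ require $g_0=\lambda^2(\varphi^{-1})^*g_0$, where the right side is computed from $g_0$ near $\partial T$ outside $T$. Put $g=g_0$ on $\mathbb S^3\setminus\mathrm{int}\,T_1$ and
$$g=\lambda^{2k}(\varphi^{-k})^*g_0\quad\text{on }T_k\setminus\mathrm{int}\,T_{k+1},\ k\ge1.$$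
The length metric of $g$ on $\mathbb S^3\setminus\mathrm{Wh}\cong(\mathbb S^3/\mathrm{Wh})\setminus\{[\mathrm{Wh}]\}$ extends to a metric $d=d_\lambda$ on $\mathbb S^3/\mathrm{Wh}$ compatible with the quotient topology. Any such $d$ is a *Semmes metric* with scaling $\lambda$.

It is known that there is $L\ge1$ with
$$\lambda^kd(p,q)/L\le d(\varphi^k(p),\varphi^k(q))\le L\lambda^kd(p,q)\qquad(p,q\in\pi(T),\ k\in\mathbb N).\tag{2.1}$$
It is also known that $(\mathbb S^3/\mathrm{Wh},d)$ is compact, quasi-convex and Ahlfors $3$-regular, and that it is a generalized $3$-manifold with the orientation induced from $\mathbb S^3$. Of these facts only (2.1) will be used, and only in Section 11. Away from $[\mathrm{Wh}]$ the orientation and the degree are those of the manifold $\mathbb S^3\setminus\mathrm{Wh}$.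

**Example 2.1 (round model).** Replace $T$ by the closed unit ball, $\varphi$ by $x\mapsto x/2$, and $\mathrm{Wh}$ by $\{0\}$. For $a>0$ the metric $g=|x|^{2(a-1)}|dx|^2$ satisfies $\varphi^*g=2^{-2a}g$, so $\lambda=2^{-a}$. The distance from $0$ to the sphere $S_r$ is $\int_0^rs^{a-1}ds=r^a/a$, which $\varphi$ multiplies by $\lambda$. With $\rho=|x|^a$ we get $\rho\circ\varphi=\lambda\rho$ and $\rho^{-2}g=|dx|^2/|x|^2$. This is the cylinder $\mathbb R\times\mathbb S^2$ in the coordinates $(\log|x|,x/|x|)$, on which $\varphi$ acts as a translation. Section 3 repeats this passage to a periodic end for the Whitehead case, and Section 5 returns to this model.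

**Definition (quasiregular map, in the sense of Onninen–Rajala).** Let $X=(\mathbb S^3/\mathrm{Wh},d)$. A map $f\colon\mathbb R^3\to X$ is *quasiregular* if it is constant, or if it is continuous, discrete, open and sense-preserving and satisfies the following.

(a) $f\in N^{1,3}_{loc}(\mathbb R^3,X)$. That is, $f$ has a locally $3$-integrable upper gradient, meaning a Borel function $G\ge0$ with $d(f(\gamma(0)),f(\gamma(1)))\le\int_\gamma G\,ds$ for all rectifiable paths $\gamma\colon[0,1]\to\mathbb R^3$.

(b) There is $K\ge1$ with $L_f(x)^3\le KJ_f(x)$ for a.e. $x$, where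
$$L_f(x)=\limsup_{r\to0}\sup_{|y-x|=r}\frac{d(f(x),f(y))}r,\qquad J_f(x)=\limsup_{r\to0}\frac{\mathcal H^3_d(f(B(x,r)))}{|B(x,r)|}.$$

The space $X$ is *quasiregularly elliptic* if there is a non-constant quasiregular map $\mathbb R^3\to X$. We may use the following known result:

**Fact 2.2.** Every non-constant quasiregular map $\mathbb R^3\to(\mathbb S^3/\mathrm{Wh},d)$ omits the point $[\mathrm{Wh}]$.

**Theorem 1.** For every Semmes metric $d$ (every $\lambda\in(0,1)$), every quasiregular map $\mathbb R^3\to(\mathbb S^3/\mathrm{Wh},d)$ is constant. So $(\mathbb S^3/\mathrm{Wh},d)$ is not quasiregularly elliptic.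

## 3. A complete manifold with a periodic end

This section turns the metric question into one about $K$-qr maps into a complete Riemannian manifold. Let $f\colon\mathbb R^3\to X$ be non-constant quasiregular. By Fact 2.2 it maps into
$$M:=\mathbb S^3\setminus\mathrm{Wh},$$
where $d$ is the length metric of $g$ and $\mathcal H^3_d$ is Riemannian volume.

**Step 1: $g$ is smooth and scales exactly.** Just outside $\partial T_1$ we have $g=g_0=\lambda^2(\varphi^{-1})^*g_0$ by the requirement on $g_0$. Just inside, $g=\lambda^2(\varphi^{-1})^*g_0$ by definition. So $g$ is smooth near $\partial T_1$. On $T_k\setminus\mathrm{int}\,T_{k+2}$ the definition reads $g=\lambda^{2k}(\varphi^{-k})^*g$, so $g$ is smooth near $\partial T_{k+1}$ too. On $T_k\setminus\mathrm{int}\,T_{k+1}$ we have $\varphi^*g=\lambda^{2k+2}(\varphi^{-k})^*g_0=\lambda^2g$. Just outside $T$ the same identity is the requirement on $g_0$ near $\partial T_1$. Hence $\varphi^*g=\lambda^2g$ on a neighborhood of $T$ minus $\mathrm{Wh}$.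

**Step 2: $f$ is $K$-qr into $(M,g)$.** In a small bi-Lipschitz chart the coordinate functions of $f$ are continuous with locally $3$-integrable upper gradients, so $f\in W^{1,3}_{loc}$. It remains to pass from (b) to $|Df|^3\le K\det Df$.

First, $J_f<\infty$ a.e. Let $x\in\mathbb R^3$. As $f^{-1}(f(x))$ is discrete, there is $r>0$ with $f(x)\notin f(\partial B(x,r))$. On a small ball $V$ around $f(x)$ the degree $\deg(f,B(x,r),\cdot)$ is constant, say $m$. All local degrees are at least $1$, so every $y\in V$ has at most $m$ preimages in $U=B(x,r)\cap f^{-1}(V)$. Thus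
$$\nu(B)=\int_V\#\big(f^{-1}(y)\cap U\cap B\big)\,d\mathcal H^3(y)$$
is a finite Borel measure on $U$ with $\mathcal H^3(f(B))\le\nu(B)$ for balls $B\subset U$. By Lebesgue differentiation $J_f<\infty$ a.e. in $U$.

Hence $L_f<\infty$ a.e., and by Stepanov's theorem $f$ is differentiable a.e. At a point $x$ of differentiability $L_f(x)=|Df(x)|$. Also $f(B(x,r))$ lies, in a chart that is orthonormal at $f(x)$, in an $o(r)$-neighborhood of the affine image of $B(x,r)$, so $J_f(x)\le|\det Df(x)|$. If $\det Df(x)\ne0$, the local degree at $x$ is the sign of $\det Df(x)$, so $\det Df(x)>0$. Therefore $|Df|^3\le K\det Df$ a.e. The argument is local and works on any domain.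

**Step 3: make the end periodic.** Choose $\rho>0$ smooth on $M$ with $\rho=1$ on a neighborhood of $\mathbb S^3\setminus\mathrm{int}\,T$, $\rho=\lambda$ near $\partial T_1$, and $\rho\circ\varphi=\lambda\rho$ on $T\setminus\mathrm{Wh}$: interpolate on $T\setminus\mathrm{int}\,T_1$ and extend inward by the functional equation. Near $\partial T_1$ both sides give the constant $\lambda$, so $\rho$ is smooth. Put $\hat g=\rho^{-2}g$. On $T\setminus\mathrm{Wh}$,
$$\varphi^*\hat g=(\lambda\rho)^{-2}\lambda^2g=\hat g.$$
By conformal invariance $f$ is $K$-qr into $(M,\hat g)$. From now on $M$ carries $\hat g$, with distance $\hat d$.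

**Step 4: the two-sided periodic manifold $N$.** Put $T_k=\varphi^k(T)$ for all $k\in\mathbb Z$ and $N=\bigcup_{k\in\mathbb Z}T_k\setminus\mathrm{Wh}$. Then $\varphi(N)=N$. Give $N$ the $\varphi$-invariant extension of $\hat g|_{T\setminus\mathrm{Wh}}$ and the orientation of $\mathbb S^3$. Put
$$\Phi=\varphi^2,\qquad W_0=T\setminus\mathrm{int}\,T_1,\qquad W=T\setminus\mathrm{int}\,T_2,\qquad E=T\setminus\mathrm{Wh}=\bigcup_{k\ge0}\Phi^k(W).$$
The square is taken so that $\Phi$ preserves orientation in all cases. Since $N=\bigcup_{k\in\mathbb Z}\Phi^k(W)$, the isometry $\Phi$ generates a free, proper, cocompact action, and $Q=N/\langle\Phi\rangle$ is a closed oriented $3$-manifold. The *end* $E$ lies in both $M$ and $N$, and the two metric tensors agree on it. $M$ and $N$ are connected because $W_0$ and $\mathbb S^3\setminus\mathrm{int}\,T$ are.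

**Step 5: height functions.** Let $t\colon N\to\mathbb R$ be smooth with $t=0$ near $\partial T$, $t=1$ near $\partial T_2$, $t(W)\subset[0,1]$ and $t\circ\Phi=t+1$. Then $t\in[k,k+1]$ on $\Phi^k(W)$, and
$$t\ge k\ \text{ on }T_{2k}\setminus\mathrm{Wh},\qquad t\le k\ \text{ on }N\setminus\mathrm{int}\,T_{2k}.$$
As $dt$ is $\Phi$-invariant, $t$ is Lipschitz. Let $h\colon M\to[0,\infty)$ be $t$ on $E$ and $0$ off $E$; it is smooth and Lipschitz. Let $c_h$ be a common Lipschitz constant. The sets $h^{-1}([0,R])$ and $t^{-1}([-R,R])$ are compact, being closed subsets of $\mathbb S^3\setminus\mathrm{int}\,T_{2k}$ and of $T_{-2k}\setminus\mathrm{int}\,T_{2k}$ for $k>R$. So bounded subsets of $M$ and $N$ are relatively compact, and both are complete. $M$ is non-compact since $h$ is unbounded.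

If $p\in E$ and $h(p)>c_hR$, then paths from $p$ of length less than $R$, in $M$ or in $N$, stay in $\{h>0\}=\{t>0\}\subset E$. Hence the $R$-balls of $M$ and $N$ about $p$ coincide, and so do the distances less than $R$ from $p$.

**Step 6: uniform charts.** By periodicity there is $\varepsilon_0\in(0,1]$ such that for every $p$ in $M$ or $N$ oriented normal coordinates on $B(p,4\varepsilon_0)$ exist and are 2-bi-Lipschitz. For $0<s<4\varepsilon_0$ the set $\bar B(p,s)$ is a smooth closed ball.

## 4. Maps that stay in the torus are constant

A map with image in $E$ is a map into $N$, and we want to apply Proposition 1.4. On $N$ itself there is no suitable $\beta$ (Section 5), but on its universal cover there is. The reason is topological.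

**Lemma 4.1.** For every $k\ge0$,
$$\pi_2(\mathrm{int}\,T_k\setminus\mathrm{Wh})=0.\tag{4.1}$$
Moreover $\pi_1(N)\le\pi_1(Q)$ contains a free group $F_2$ of rank two, so $\pi_1(Q)$ is not amenable.

Recall that a group is *amenable* if it carries a finitely additive translation-invariant probability measure on all its subsets. The group $\mathbb Z$ is amenable, $F_2$ is not, and amenability passes to subgroups.

**Proof.** *One block.* As $T$ is unknotted, $\mathbb S^3\setminus\mathrm{int}\,T$ is a solid torus whose core is isotopic, off $T_1$, to a meridian of $T$. So $W_0$ is the exterior of the Whitehead link, whose interior is hyperbolic of finite volume (Thurston). Hence $W_0$ is aspherical, its two boundary tori are $\pi_1$-injective, and $\pi_1(W_0)$ contains $F_2$.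

*Gluing blocks.* Whitehead's theorem (Hatcher, *Algebraic Topology*, Thm 1B.11) says: if $Y=Y_1\cup Y_2$ are CW complexes with $Y_1,Y_2,Y_1\cap Y_2$ connected and aspherical, and $\pi_1(Y_1\cap Y_2)$ injects into $\pi_1(Y_1)$ and $\pi_1(Y_2)$, then $Y$ is aspherical and each $\pi_1(Y_i)$ injects into $\pi_1(Y)$. For $a<b$ consider the chain $T_a\setminus\mathrm{int}\,T_b$. It arises from $T_a\setminus\mathrm{int}\,T_{b-1}$ by gluing the block $T_{b-1}\setminus\mathrm{int}\,T_b=\varphi^{b-1}(W_0)$ along the torus $\partial T_{b-1}$. This torus injects into the new block. It also injects into the last block of the old chain, which by induction injects into the old chain. So by induction on $b$ every finite chain is aspherical, and each of its blocks injects into it.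

*Passing to the limit.* Any compact subset of $T_k\setminus\mathrm{Wh}$ or of $N$ lies in a finite chain. A $2$-sphere in $T_k\setminus\mathrm{Wh}$ therefore contracts in a finite chain, so $\pi_2(T_k\setminus\mathrm{Wh})=0$. The inclusion $\mathrm{int}\,T_k\setminus\mathrm{Wh}\hookrightarrow T_k\setminus\mathrm{Wh}$ is a homotopy equivalence (push in along a collar), which gives (4.1). A loop in $W_0$ that contracts in $N$ contracts in a finite chain, hence in $W_0$. So $F_2\le\pi_1(W_0)\le\pi_1(N)$, and $\pi_1(N)\le\pi_1(Q)$ because $N\to Q$ is a covering. $\square$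

Let $\tilde N$ be the universal cover of $N$, which is also that of $Q$. The *bottom of the spectrum* is $\lambda_0(\tilde N)=\inf\int|\nabla u|^2/\int u^2$ over non-zero $u\in C_c^\infty(\tilde N)$. For comparison, $\lambda_0(\mathbb R^3)=0$, by scaling a fixed bump.

**Lemma 4.2.** There is a bounded smooth $2$-form $\tilde\beta$ on $\tilde N$ with $d\tilde\beta\ge c_0\,\mathrm{vol}$, $c_0>0$.

**Proof.** By Brooks (Comment. Math. Helv. 56, 1981), the universal cover of a closed manifold has positive bottom of the $L^2$-spectrum of $-\Delta$ if the fundamental group is non-amenable. So $\lambda_0=\lambda_0(\tilde N)>0$ by Lemma 4.1. By Fischer-Colbrie–Schoen (CPAM 33, 1980, Thm 1) there is $w>0$ on $\tilde N$ with $\Delta w=-\lambda_0w$. Since $\tilde N$ has a cocompact isometry group, the Harnack inequality $\sup_{B(p,1)}w\le Cw(p)$ and the interior gradient estimate $|\nabla w(p)|\le C\sup_{B(p,1)}w$ hold with uniform $C$. Hence $|\nabla\log w|\le C$. Let $Z=-\nabla\log w$. Then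
$$\operatorname{div}Z=-\frac{\Delta w}w+|\nabla\log w|^2=\lambda_0+|\nabla\log w|^2\ge\lambda_0 .$$
Take $\tilde\beta=\iota_Z\mathrm{vol}$. It is bounded, and $d\tilde\beta=(\operatorname{div}Z)\,\mathrm{vol}$. $\square$

On $\mathbb H^3$ the recipe gives Example 1.5 again. The Laplacian is $\Delta=z^2(\partial_x^2+\partial_y^2+\partial_z^2)-z\partial_z$, so $w=z$ satisfies $\Delta w=-w$. Then $Z=-z\partial_z$, and $\iota_Z\mathrm{vol}=-z^{-2}dx\wedge dy$ has differential $2\,\mathrm{vol}$.

**Proposition 4.3.** Let $G\colon D\to N$ be $K$-qr, $D\subset\mathbb R^3$ a simply connected domain.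

(a) $\int\psi^3|DG|^3\le C\int|\nabla\psi|^3$ for Lipschitz $\psi\ge0$ compactly supported in $D$.

(b) If $D=\mathbb R^3$ or $D=\mathbb R^3\setminus\{0\}$, then $G$ is constant.

**Proof.** Since $D$ is simply connected, $G$ lifts to $\tilde G\colon D\to\tilde N$. The covering is a local isometry, so $\tilde G$ is $K$-qr and $|D\tilde G|=|DG|$. Apply Proposition 1.4 to $\tilde G$ and $\tilde\beta$; note that $\mathbb R^3\setminus\{0\}$ is simply connected. $\square$

So Theorem 1 holds for maps with image in $\pi(T)$: by Fact 2.2 and Section 3, such a map, if non-constant, would be a non-constant $K$-qr map into $E\subset N$.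

## 5. Leaving the torus: the primitive must grow, and a logarithm is lost

What changes when $f$ also visits $\mathbb S^3\setminus T$? A sensible person tries Proposition 1.4 on $M$, or on its universal cover.

**There is no bounded primitive on $M$.** Suppose $d\beta\ge c\,\mathrm{vol}$ on $M$ with $c>0$. By Stokes on $\mathbb S^3\setminus\mathrm{int}\,T_{2k}$,
$$c\big(\mathrm{vol}(\mathbb S^3\setminus\mathrm{int}\,T)+k\,\mathrm{vol}(W)\big)\le\Big|\int_{\partial T_{2k}}\beta\Big|\le C\,\mathrm{area}(\partial T)\sup_{\partial T_{2k}}|\beta|,$$
because $\Phi^k$ carries $\partial T$ isometrically to $\partial T_{2k}$. So $|\beta|$ grows at least linearly in the height. The same computation on $T\setminus\mathrm{int}\,T_{2k}$ shows that $N$ has no bounded $\beta$ either, which is why Section 4 went to $\tilde N$.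

**Passing to the universal cover of $M$ does not help.** The sets $V_k=\mathbb S^3\setminus\mathrm{int}\,T_k$ are solid tori, since $T_k=\varphi^k(T)$ and $\varphi^k$ is a diffeomorphism of $\mathbb S^3$. The core of $V_0$ is homotopic in $V_1$ to a meridian of $T$. That meridian has linking number $0$ with the core of $T_1$, as the components of a Whitehead link do. Loops in $V_1$ are classified up to free homotopy by this linking number, since $\pi_1(V_1)\cong\mathbb Z$. So $\pi_1(V_0)\to\pi_1(V_1)$ is trivial; applying $\varphi^k$, so is $\pi_1(V_k)\to\pi_1(V_{k+1})$. Every loop in $M$ lies in some $V_k$, so $M$ is simply connected and is its own universal cover.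

So we must accept a primitive with linear growth. The next lemma provides one, and also something better for compactly supported forms.

**Lemma 5.1.** (a) $\mathrm{vol}_M=d\beta_M$ with $|\beta_M|\le C(1+h)$.

(b) For every $\eta\in\Omega^3_c(M)$ with $\int_M\eta=1$ there is a *bounded* smooth $2$-form $\tau$ on $M$ with $d\tau=\eta$.

**Proof.** *A closed form that carries flux along the end.* The form $dt$ is $\Phi$-invariant and closed, so it descends to $Q$. Its integral over the loop given by a path from $p$ to $\Phi(p)$ in $N$ is $1$, so its class in $H^1(Q;\mathbb R)$ is non-zero. By Poincaré duality there is a closed $2$-form on $Q$, with lift $\theta$ to $N$, such that $\int_Qdt\wedge\theta=1$. As $\theta$ is $\Phi$-invariant, it is bounded. Orient $\partial T_k$ as the boundary of $T_k$, so that $\partial W=\partial T-\partial T_2$. Then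
$$1=\int_Wdt\wedge\theta=\int_Wd(t\theta)=\int_{\partial T}t\theta-\int_{\partial T_2}t\theta=-\int_{\partial T_2}\theta.\tag{5.1}$$
With $v_0=\mathrm{vol}(Q)$, the form $\mathrm{vol}_Q-v_0\,dt\wedge\theta$ has integral $0$ on the closed connected manifold $Q$, so it equals $d\kappa$ for a smooth $2$-form $\kappa$ on $Q$. On $N$ this gives $\mathrm{vol}=d\beta_N$ with $\beta_N=v_0t\theta+\kappa$ and $|\beta_N|\le C(1+|t|)$.

*Proof of (b).* Let $\chi$ be smooth on $M$ with $\chi=1$ on $T_2\setminus\mathrm{Wh}$ and $\chi=0$ near $M\setminus\mathrm{int}\,T$. Then $d(\chi\theta)$ is supported in $W$, and by (5.1)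
$$\int_Md(\chi\theta)=\int_Wd(\chi\theta)=-\int_{\partial T_2}\theta=1.$$
Since $M$ is connected and oriented, integration gives $H^3_c(M)\cong\mathbb R$. Hence $\eta-d(\chi\theta)=d\sigma$ with $\sigma\in\Omega^2_c(M)$. Take $\tau=\chi\theta+\sigma$.

*Proof of (a).* The form $\mathrm{vol}_M-d(\chi\beta_N)$ vanishes on $T_2\setminus\mathrm{Wh}$, so it has compact support. Let $b$ be its integral, and fix $\eta=d\tau$ as in (b). Then it equals $b\eta+d\sigma'$ with $\sigma'\in\Omega_c^2(M)$. Take $\beta_M=\chi\beta_N+b\tau+\sigma'$, and recall $t=h$ on $E$. $\square$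

**Caccioppoli inequality.** Let $F\colon D\to M$ be $K$-qr and $\psi\ge0$ Lipschitz with compact support in $D$. With $I=\int\psi^3|DF|^3$, (1.1) and Lemma 5.1(a) give
$$I\le K\int\psi^3F^*d\beta_M\le C\int\psi^2|\nabla\psi|(1+h\circ F)|DF|^2\le C\,I^{2/3}\Big(\int|\nabla\psi|^3(1+h\circ F)^3\Big)^{1/3},$$
hence
$$\int\psi^3|DF|^3\le C\int|\nabla\psi|^3(1+h\circ F)^3.\tag{5.2}$$

With the logarithmic cut-off of Section 1, (5.2) forces $F$ to be constant if $h(F(x))=o\big((\log|x|)^{2/3}\big)$. This is where the first approach stops, for two reasons. So far we have no bound on $h\circ F$ at all. And the round model shows that analysis of this kind cannot give the exponent $2/3$.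

**Example 5.2 (round model, continued).** Near the removed point, the conformally changed metric of Example 2.1 is $|dx|^2/|x|^2$. The inversion $x\mapsto x/|x|^2$ preserves this expression and moves the end to infinity. So let $M^\circ$ be $\mathbb R^3$ with a metric $\sigma^2|dx|^2$, where $\sigma>0$ is smooth and radial with $\sigma=1/|x|$ for $|x|\ge1$. Its end is a half-cylinder over $\mathbb S^2$ with height $h^\circ=\log|x|$ for $|x|\ge2$, say. The identity $\mathbb R^3\to M^\circ$ is $1$-qr and non-constant. Let $\omega$ be the pull-back of the area form of $\mathbb S^2$ under $x/|x|$ and let $v(r)=\mathrm{vol}(B_r)$. Then $\beta^\circ=\frac{v(|x|)}{4\pi}\omega$ is a smooth primitive of the volume form, and it grows linearly in the height, because $|\omega|=1$ on the end and $v(r)=v(1)+4\pi\log r$ for $r\ge1$. So a linear primitive and logarithmic growth coexist with a non-constant map.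

In the round model a large sphere $S_r$ wraps once around the end and cannot be contracted there. In the Whitehead case (4.1) says that every $2$-sphere in the end contracts in the end. The plan is therefore:

1. Show that, after a rescaling, the height grows at most logarithmically (Sections 6–8). This uses non-amenability. Then (5.2) gives only $\int_{B_r}|DF|^3\le C\log r$. But $B_r$ contains about $\log r$ dyadic annuli, so infinitely many of them have bounded energy.
2. On those annuli use Lemma 5.1(b), whose primitive is bounded, to get *finite* energy over compact subsets of $M$ (Section 9).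
3. Conclude that some large sphere is mapped into the end and encloses a point mapped outside the end. Contradict $\pi_2=0$ by a degree argument (Section 10).

## 6. The height oscillates boundedly on balls mapped into the end

We first need a Sobolev estimate on spheres, then a topological argument that carries control from a sphere to the ball inside it.

**Lemma 6.1.** Let $F\colon D\to Y$ be $K$-qr and $\ell$ a $c$-Lipschitz function on $Y$. Then $u=\ell\circ F$ is continuous and in $W^{1,3}_{loc}$, and $|\nabla u|\le c|DF|$ a.e. For each fixed center and a.e. radius $\rho$ for which the closed ball lies in $D$, the sphere $S$ of radius $\rho$ satisfies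
$$\operatorname{osc}_Su\le C\rho^{1/3}\Big(\int_S|\nabla u|^3\,d\mathcal H^2\Big)^{1/3}.\tag{6.1}$$
The same holds for the spheres $S_\rho$ when $D=\mathbb R^3\setminus\{0\}$.

**Proof.** $F$ is absolutely continuous on almost every line parallel to a coordinate axis, hence so is $u$. At a.e. point $F$ is differentiable, and there $u$ has pointwise Lipschitz constant at most $c|DF|$. By Stepanov's theorem $u$ is differentiable a.e. with $|\nabla u|\le c|DF|\in L^3_{loc}$. So $u\in W^{1,3}_{loc}$. The mollifications $u_\epsilon$ converge to $u$ locally uniformly and in $W^{1,3}_{loc}$. By Fubini, along a subsequence $\nabla u_\epsilon\to\nabla u$ in $L^3(S)$ for a.e. $\rho$. For the smooth $u_\epsilon$, (6.1) is Morrey's inequality on $2$-spheres (exponent $3>2$, scaling factor $\rho^{1-2/3}$). Let $\epsilon\to0$. $\square$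

**Lemma 6.2.** Let $G\colon B(x,2r)\to N$ be $K$-qr. Then $\operatorname{osc}_{\bar B(x,r/2)}t\circ G\le C_2$, with $C_2$ independent of $G,x,r$.

**Proof.** *A good sphere.* We may assume that $G$ is non-constant. Take $\psi=1$ on $B(x,r)$, supported in $\bar B(x,3r/2)$, with $|\nabla\psi|\le2/r$. Proposition 4.3(a) gives $\int_{B(x,r)}|DG|^3\le C$. So the set of $\rho\in[r/2,r]$ with $\int_{\partial B(x,\rho)}|DG|^3\le C/r$ has positive measure (with a larger $C$). Choose such a $\rho$ for which (6.1) holds with $\ell=t$. Write $B=B(x,\rho)$. Then $t\circ G(\partial B)\subset[a,b]$ with $b-a\le C$.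

*The image of $B$ does not climb.* Let $k$ be the integer with $b<k\le b+1$ and $Y=T_{2k}\setminus\mathrm{Wh}$. This set is closed in $N$, connected (an increasing union of connected chains) and non-compact, and $t\ge k>b$ on it, so $G(\partial B)\cap Y=\emptyset$. The set $G(B)\cap Y$ is open in $Y$ as $G$ is open. It is closed in $Y$, since limit points in $Y$ lie in the compact set $G(\bar B)$ and not in $G(\partial B)$. It is not all of $Y$, since otherwise $Y\subset G(\bar B)$ would be compact. So it is empty, and $t\circ G\le k\le b+1$ on $B$.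

*The image of $B$ does not descend.* Let $k'$ be the integer with $a-1\le k'<a$ and $Y'=N\setminus\mathrm{int}\,T_{2k'}$. This set is closed, connected and non-compact with $t\le k'<a$ on it. By the same argument $G(B)\cap Y'=\emptyset$, so $t\circ G\ge k'\ge a-1$ on $B$.

Hence $\operatorname{osc}_B t\circ G\le b-a+2\le C_2$, and $\bar B(x,r/2)\subset\bar B$. $\square$

How could this bound the height of a map into $M$? Let $U$ be the set of points mapped into the interior of the end. For $x\in U$, walk from $x$ to a nearest point $z\in\partial U$, where the height is $0$, through balls in $U$. Each step costs $C_2$. But the balls shrink geometrically toward $z$, so infinitely many steps are needed to reach $z$. We need control of the map at unit scale near $z$, so that the walk can stop at distance about $1$. The next section arranges this by rescaling.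

## 7. A rescaling with unit-scale control

For $f\colon B_1\to M$ continuous let
$$r_f(x)=\sup\{r\le1-|x|:\ f(B(x,r))\subset\bar B(f(x),\varepsilon_0)\}>0.$$
The supremum is attained, since an open ball is the union of the smaller concentric ones.

**Lemma 7.1.** Let $f_j\colon B_1\to M$ be $K$-qr, $|y_j|\le1/2$, $r_{f_j}(y_j)\to0$. Then there is a non-constant $K'$-qr map $F\colon\mathbb R^3\to M$, $K'=64^2K$, with
$$F(B(z,\tfrac14))\subset\bar B(F(z),\varepsilon_0)\qquad\text{for all }z\in\mathbb R^3.\tag{7.1}$$

**Proof.** **Step 1: choose where to zoom in.** Zooming in at $y_j$ would not do, as the map may oscillate much faster nearby. Instead we pick nearly worst points, weighted by the distance to the boundary. Write $r_j=r_{f_j}$ and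
$$\Sigma_j=\sup_{|x|<3/4}\frac{\frac34-|x|}{r_j(x)}.$$
It is finite by uniform continuity of $f_j$ on $\bar B_{7/8}$, and $\Sigma_j\ge\frac14/r_j(y_j)\to\infty$. Choose $x_j$ with $|x_j|<\frac34$ and $(\frac34-|x_j|)/r_j(x_j)\ge\Sigma_j/2$. Put $s_j=r_j(x_j)$, so that $s_j\le2(\frac34-|x_j|)/\Sigma_j\to0$, and let $F_j(z)=f_j(x_j+s_jz)$.

**Step 2: unit-scale control of $F_j$.** Fix $R>0$. For large $j$ we have $Rs_j\le\frac12(\frac34-|x_j|)$. So for $|x-x_j|\le Rs_j$ we get $\frac34-|x|\ge\frac12(\frac34-|x_j|)$ and
$$r_j(x)\ge\frac{\frac34-|x|}{\Sigma_j}\ge\frac12\cdot\frac{\frac34-|x_j|}{\Sigma_j}\ge\frac{s_j}4.$$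
That is, $F_j(B(z,\frac14))\subset\bar B(F_j(z),\varepsilon_0)$ for $|z|\le R$. Moreover, $2s_j\le\frac14\le1-|x_j|$ for large $j$. By the definition of $s_j$ as a supremum there is therefore $z_j\in B_2$ with $\hat d(F_j(z_j),F_j(0))>\varepsilon_0$. By chaining along segments, $F_j(B_R)$ lies within distance $C(R+1)$ of $F_j(0)$. In the normal chart at $F_j(z)$ the restriction of $F_j$ to $B(z,\frac14)$ is $64K$-qr and bounded by $\varepsilon_0$. So by Fact 1.2 the $F_j$ are locally equicontinuous.

**Step 3: the limit when the heights $h(F_j(0))$ stay bounded along a subsequence.** Then each $F_j(B_R)$, $j$ large, lies in a fixed compact set, and Arzelà–Ascoli gives, along a further subsequence, a locally uniform limit $F\colon\mathbb R^3\to M$. Near each $z$, the $F_j$ with $j$ large map a fixed small ball into the domain of the normal chart at $F(z)$, where they are $64K$-qr. So the limit is $64K$-qr in this chart, and $F$ is $64^2K$-qr. Property (7.1) passes to the limit. Along a subsequence $z_j\to z\in\bar B_2$ and $\hat d(F(z),F(0))\ge\varepsilon_0$, so $F$ is non-constant.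

**Step 4: the heights cannot tend to infinity.** Otherwise $h(F_j(0))\to\infty$. Let $k_j$ be the integer part of $h(F_j(0))$. For each $R$ and large $j$ we have $F_j(B_R)\subset E$, and the relevant distances in $M$ and $N$ coincide (Section 3, Step 5). So $\Phi^{-k_j}\circ F_j$ is, on $B_R$, a $K$-qr map into $N$ that sends $0$ into the compact set $\{0\le t\le1\}$. The argument of Step 3 gives a non-constant $K'$-qr map $\mathbb R^3\to N$, contradicting Proposition 4.3(b). $\square$

**Setting up the contradiction.** Suppose $f\colon\mathbb R^3\to M$ is non-constant and $K$-qr. Its image is not contained in $\bar B(f(0),\varepsilon_0)$, since otherwise $f$ would be a bounded qr map in a chart, hence constant by Fact 1.3. So there is $z$ with $\hat d(f(z),f(0))>\varepsilon_0$. The maps $f_j(x)=f(jx)$, $x\in B_1$, have $r_{f_j}(0)\le|z|/j\to0$. Lemma 7.1 gives a non-constant $K'$-qr map $F\colon\mathbb R^3\to M$ with (7.1). We keep this $F$ through Section 10 and write $K$ for $K'$. In Section 8, and whenever Sections 9 and 10 speak of a given map $F$, constants may depend on $F$.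

## 8. Logarithmic growth of the height

Let $U=F^{-1}(\mathrm{int}\,T\setminus\mathrm{Wh})$, an open set. If $U=\mathbb R^3$, then $F$ maps into $E\subset N$ and is constant by Proposition 4.3(b), a contradiction. So there is
$$x_0\notin U,\qquad F(x_0)\in\mathbb S^3\setminus\mathrm{int}\,T.\tag{8.1}$$

**Lemma 8.1.** $h(F(x))\le C\log(2+|x|)$ for all $x\in\mathbb R^3$.

**Proof.** If $x\notin U$, then $h(F(x))=0$. Let $x\in U$, let $\delta=\mathrm{dist}(x,\partial U)\le|x-x_0|$, and let $z\in\partial U$ with $|x-z|=\delta$. Since $U$ is open, $z\notin U$, so $h(F(z))=0$. Walk toward $z$ along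
$$x_i=z+(\tfrac34)^i(x-z),\qquad i=0,1,2,\dots$$
Since $|x-x_i|=(1-(\frac34)^i)\delta$, we have $B(x_i,(\frac34)^i\delta)\subset B(x,\delta)\subset U$, and $F$ maps this ball into $E\subset N$. Apply Lemma 6.2 to it with $2r=(\frac34)^i\delta$. The point $x_{i+1}$ is at distance $\frac14(\frac34)^i\delta=r/2$ from $x_i$, so
$$|h(F(x_i))-h(F(x_{i+1}))|\le C_2.$$
Stop at the first $i$ with $(\frac34)^i\delta<\frac14$; this takes at most $C(1+\log^+\delta)$ steps. Now $|x_i-z|<\frac14$, and (7.1) gives $h(F(x_i))\le h(F(z))+c_h\varepsilon_0=c_h\varepsilon_0$. Altogether $h(F(x))\le C(1+\log^+\delta)$, and $\delta\le|x|+|x_0|$. $\square$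

## 9. Finite energy over compact sets

This section turns logarithmic growth into finite energy. We prove it on $\mathbb R^3\setminus\{0\}$, as Section 11 needs that form. For a map on $\mathbb R^3$ apply it to the restriction, which changes no integral.

**Lemma 9.1.** Let $F\colon\mathbb R^3\setminus\{0\}\to M$ be $K$-qr with $h(F(x))\le C(1+|\log|x||)$ for all $x\ne0$. Then
$$\int_{F^{-1}(A)}|DF|^3<\infty\qquad\text{for every compact }A\subset M.\tag{9.1}$$

The map $F$ of Section 8 satisfies the hypothesis by Lemma 8.1.

**Proof.** **Step 1: energy grows at most logarithmically.** For $r\ge2$ let $\psi=1$ on $\{1/r<|x|<r\}$ with logarithmic decay to $0$ at $|x|=r^{\pm2}$, as in Section 1. Where $\nabla\psi\neq0$ we have $1+h\circ F\le C\log r$. By (5.2),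
$$\int_{\{1/r<|x|<r\}}|DF|^3\le C(\log r)^3\int|\nabla\psi|^3\le C(\log r)^3\cdot\frac{8\pi}{(\log r)^2}=C\log r.$$

**Step 2: good annuli.** Let $R_j=\{2^j<|x|<2^{j+1}\}$ for $j\in\mathbb Z$. With $r=2^J$ the sums $\sum_{1\le j<J}\int_{R_j}|DF|^3$ and $\sum_{1\le j<J}\int_{R_{-j-1}}|DF|^3$ are at most $CJ$ for all $J\ge 1$. So there are infinitely many $j\ge1$ with $\int_{R_j}|DF|^3\le2C$: otherwise, from some index on, every term would exceed $2C$, and the sum would exceed $CJ$ for large $J$. Likewise there are infinitely many $i\ge1$ with $\int_{R_{-i-1}}|DF|^3\le2C$.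

**Step 3: a bounded primitive on good annuli.** Choose $\eta\in\Omega^3_c(M)$ with $\eta\ge0$, $\int\eta=1$ and $\eta\ge c\,\mathrm{vol}$ on $A$ for some $c>0$, and a bounded $\tau$ with $d\tau=\eta$ (Lemma 5.1(b)). For good $i,j$ let $\psi=1$ on $\{2^{-i}\le|x|\le2^j\}$, $\psi=0$ outside $R=\{2^{-i-1}<|x|<2^{j+1}\}$, decaying linearly in $|x|$ on $R_j$ and $R_{-i-1}$. There $|\nabla\psi|$ is $2^{-j}$ and $2^{i+1}$ respectively, so $\int|\nabla\psi|^3\le C$ independently of $i,j$. As $J_F\ge0$ and $\eta\ge 0$, $F^*\eta\ge0$, and (1.1) with Hölder gives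
$$\int_{\{2^{-i}<|x|<2^j\}}F^*\eta\le\int\psi^3F^*d\tau\le C\Big(\int_{R_j\cup R_{-i-1}}|DF|^3\Big)^{2/3}\Big(\int|\nabla\psi|^3\Big)^{1/3}\le C.$$
Let $i,j\to\infty$ through good indices, and use $F^*\eta\ge cJ_F\ge cK^{-1}|DF|^3$ a.e. on $F^{-1}(A)$. $\square$

## 10. Large spheres, fillings and degree: proof of Theorem 1

Two tools are needed: a degree statement, and a choice of spheres that barely touch a given compact set.

**Lemma 10.1 (filling).** Let $F$ be a non-constant $K$-qr map into $M$, and let $\Omega$ be a ball $B_\rho$ or a shell $\{\rho'<|x|<\rho\}$, with $\rho'>0$, whose closure lies in the domain of $F$. Suppose that for each boundary sphere $S$ of $\Omega$ the map $F|_S$ extends to a continuous map of a closed $3$-ball into a set $Z_S\subset M$. Then $F(\Omega)\subset\bigcup_SZ_S$.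

**Proof.** Gluing closed balls to $\bar\Omega$ along its boundary spheres produces $\mathbb S^3$, and $F|_{\bar\Omega}$ together with the extensions gives a continuous map $H\colon\mathbb S^3\to M$. Its degree does not depend on the target point, because $M$ is connected. It is $0$, because $M$ is non-compact and so $H$ is not onto. Suppose $y\in F(\Omega)\setminus\bigcup_SZ_S$. Since $F(S)\subset Z_S$, all of $H^{-1}(y)$ lies in $\Omega$, and
$$0=\deg H=\deg(F,\Omega,y)=\sum_{x\in F^{-1}(y)\cap\Omega}i(x,F)\ge1$$
by Fact 1.1. This is a contradiction. $\square$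

**Lemma 10.2 (good spheres).** Let $F\colon\mathbb R^3\setminus\{0\}\to M$ be $K$-qr and satisfy (9.1), and let $L\subset M$ be compact. There are radii $\rho_j\in[2^j,2^{j+1}]$ and $\rho_j'\in[2^{-j-1},2^{-j}]$, $j\ge1$, and numbers $e_j>0$ with $e_j\to0$, such that for all large $j$ and for $S=S_{\rho_j}$ and $S=S_{\rho'_j}$: either $F(S)\cap L=\emptyset$, or $F(S)\subset\bar B(y,e_j)$ for some $y\in L$.

**Proof.** *Test functions.* Let $A=\{p:\hat d(p,L)\le\varepsilon_0\}$, a compact set. For $y\in L$ let $d_y=\max(0,\varepsilon_0-\hat d(\cdot,y))$. It is $1$-Lipschitz and supported in $A$. So $|\nabla(d_y\circ F)|\le|DF|\,1_{F^{-1}(A)}$ a.e.: on the open set $F^{-1}(M\setminus A)$ the function $d_y\circ F$ vanishes, and elsewhere Lemma 6.1 applies.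

*Choice of radii.* By (9.1), $\epsilon_j:=\int_{F^{-1}(A)\cap\{|x|>2^j\}}|DF|^3+\int_{F^{-1}(A)\cap\{|x|<2^{-j}\}}|DF|^3\to0$. The set of $\rho\in[2^j,2^{j+1}]$ with
$$\int_{S_\rho\cap F^{-1}(A)}|DF|^3\,d\mathcal H^2\le2^{-j}\epsilon_j$$
has positive measure; otherwise integration over $[2^j,2^{j+1}]$ would give more than $\epsilon_j$. So we can choose such a $\rho_j$ for which, in addition, (6.1) holds for $u=d_y\circ F$ and $|\nabla u|\le|DF|1_{F^{-1}(A)}$ holds $\mathcal H^2$-a.e. on $S_{\rho_j}$, for all $y$ in a countable dense subset of $L$. Then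
$$\operatorname{osc}_{S_{\rho_j}}d_y\circ F\le C(2^{j+1})^{1/3}(2^{-j}\epsilon_j)^{1/3}\le e_j:=C\epsilon_j^{1/3}+2^{-j}.\tag{10.1}$$
As $|d_y-d_{y'}|\le\hat d(y,y')$, (10.1) extends to all $y\in L$. On $[2^{-j-1},2^{-j}]$, an interval of length $2^{-j-1}$, argue in the same way with the bound $2^{j+1}\epsilon_j$. Since $(2^{-j})^{1/3}(2^{j+1}\epsilon_j)^{1/3}\le C\epsilon_j^{1/3}$, we get (10.1) on $S_{\rho_j'}$, enlarging $C$.

*Dichotomy.* Let $e_j<\varepsilon_0$ and suppose $y\in F(S)\cap L$. Since $d_y(y)=\varepsilon_0$, (10.1) gives $d_y\circ F\ge\varepsilon_0-e_j>0$ on $S$. This means $F(S)\subset\bar B(y,e_j)$. $\square$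

**Proof of Theorem 1.** Let $F$ and $x_0$ be as in Section 8. By Lemma 8.1 and Lemma 9.1, (9.1) holds. Apply Lemma 10.2 to the compact set $L=\mathbb S^3\setminus\mathrm{int}\,T$ and use the large radii $\rho_j$.

*The spheres $F(S_{\rho_j})$ miss $L$ for all large $j$.* Otherwise, for infinitely many $j$, $F(S_{\rho_j})\subset\bar B(y_j,e_j)$ with $y_j\in L$ and $e_j<\varepsilon_0$. This closed ball is contractible, so $F|_{S_{\rho_j}}$ extends to a closed $3$-ball with values in it, and Lemma 10.1 gives $F(B_{\rho_j})\subset\bar B(y_j,e_j)$. So $\operatorname{diam}F(B_{\rho_j})\le2e_j\to0$ along a sequence with $\rho_j\to\infty$, and $F$ is constant, a contradiction.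

*Contracting in the end.* Fix $j$ with $F(S_{\rho_j})\cap L=\emptyset$ and $\rho_j>|x_0|$. Then $F(S_{\rho_j})\subset M\setminus L=\mathrm{int}\,T\setminus\mathrm{Wh}$. By (4.1), $F|_{S_{\rho_j}}$ extends to a closed $3$-ball with values in $\mathrm{int}\,T\setminus\mathrm{Wh}$. Lemma 10.1 gives $F(B_{\rho_j})\subset\mathrm{int}\,T\setminus\mathrm{Wh}$. But $x_0\in B_{\rho_j}$ and $F(x_0)\in L$ by (8.1). This contradiction shows that
$$\text{every }K\text{-qr map }\mathbb R^3\to(M,\hat g),\ K\ge1,\text{ is constant.}\tag{10.2}$$
Together with Fact 2.2 and Section 3, this proves Theorem 1. $\blacksquare$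

In the round model of Example 5.2 every step of Sections 9 and 10 works for the identity map, except the last one: the sphere $S_\rho$ does not contract in $\mathbb R\times\mathbb S^2$.

## 11. Landau–Schottky and Picard theorems for the punctured quotient

Neither this section nor the next is needed for Theorem 1. Below, "qr" means $K$-qr for some $K$, and $X\setminus\{[\mathrm{Wh}]\}$ is identified with $M$. By Section 3, Step 2, this includes quasiregular maps in the Onninen–Rajala sense from domains of $\mathbb R^3$ into $X\setminus\{[\mathrm{Wh}]\}$.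

**Theorem 2.** (a) *(Landau–Schottky)* For every $K$ there are $C,\alpha>0$ such that every $K$-qr map $f\colon B(x,r)\to X\setminus\{[\mathrm{Wh}]\}$ satisfies, for $y,z\in B(x,r/2)$,
$$\hat d(f(y),f(z))\le C\Big(\frac{|y-z|}r\Big)^\alpha,\qquad\frac1C\le\frac{d(f(y),[\mathrm{Wh}])}{d(f(z),[\mathrm{Wh}])}\le C.$$
(b) *(Big Picard)* If $D\subset\mathbb R^3$ is a domain and $a\in D$, every qr map $D\setminus\{a\}\to X\setminus\{[\mathrm{Wh}]\}$ extends to a qr map $D\to X\setminus\{[\mathrm{Wh}]\}$.

(c) If $P\subset\mathbb R^3$ is closed and discrete, every $K$-qr map $\mathbb R^3\setminus P\to X\setminus\{[\mathrm{Wh}]\}$ is constant.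

**Proof of (a).** We may take $x=0$, $r=1$.

*The Hölder estimate.* There is $c=c(K)>0$ with $r_f\ge c$ on $B_{1/2}$ for all $K$-qr $f\colon B_1\to M$. Otherwise Lemma 7.1 would produce a non-constant $K'$-qr map $\mathbb R^3\to M$, contradicting (10.2). So for $y\in B_{1/2}$, $f$ maps $B(y,c)$ into $\bar B(f(y),\varepsilon_0)$, and Fact 1.2 in the normal chart at $f(y)$ gives the first claim for $|y-z|\le c/2$. For $|y-z|>c/2$, chaining along the segment in at most $C$ steps gives $\hat d(f(y),f(z))\le C\le C'|y-z|^\alpha$.

*Comparison of distances to $[\mathrm{Wh}]$.* By the first claim $|h(f(y))-h(f(z))|\le C$. On the compact set $T\setminus\mathrm{int}\,T_1$ the function $d(\cdot,[\mathrm{Wh}])$ is bounded above and below by positive constants. By (2.1) with $q=[\mathrm{Wh}]$, $d(p,[\mathrm{Wh}])$ is therefore comparable to $\lambda^k$ for $p\in T_k\setminus T_{k+1}$. With $m$ the integer part of $k/2$, we have $T_k\setminus T_{k+1}\subset\Phi^m(W)$, where $h\in[m,m+1]$, so $|h-k/2|\le1$. On $\mathbb S^3\setminus\mathrm{int}\,T$ we have $h=0$, and $d(\cdot,[\mathrm{Wh}])$ is bounded above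 and below. Hence $d(\cdot,[\mathrm{Wh}])$ is comparable to $\lambda^{2h}$ on $M$, and the second claim follows. $\square$

**Proof of (b).** We may take $a=0$ and $\bar B_1\subset D$, and we may assume that the map is non-constant. By the argument after Fact 1.3 it is constant on no open set. So we have a non-constant $K$-qr map $f\colon B_1\setminus\{0\}\to M$.

**Step 1: blow-up limits exist.** Let $\varrho_j\to0$ and $f_j(x)=f(\varrho_jx)$. If $0<|x|<1/(2\varrho_j)$, the ball $B(x,|x|)$ lies in the domain of $f_j$, and (a) applies to it. So the $f_j$ are locally equicontinuous on $\mathbb R^3\setminus\{0\}$, and by chaining they map each compact set into a bounded neighborhood of $f_j(e)$, where $e$ is a fixed unit vector. As in Lemma 7.1 we pass to a subsequence. If $h(f_j(e))\to\infty$ we also compose with $\Phi^{-k_j}$, $k_j$ the integer part of $h(f_j(e))$. We obtain a locally uniform limit $F$, a qr map $\mathbb R^3\setminus\{0\}\to M$ or $\mathbb R^3\setminus\{0\}\to N$.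

**Step 2: $F$ is constant.** For target $N$ this is Proposition 4.3(b). Let the target be $M$ and suppose $F$ is non-constant. By (a) on the balls $B(x,|x|)$, the height $h\circ F$ changes by at most $C$ on each ball $B(x,|x|/2)$. Chaining from $e$ gives $h(F(x))\le C(1+|\log|x||)$. So Lemma 9.1 yields (9.1).

Fix $k\ge0$ and let $L_k=\mathbb S^3\setminus\mathrm{int}\,T_k$, a compact subset of $M$. Take $\rho_j,\rho_j',e_j$ from Lemma 10.2 with $L=L_k$. For large $j$ and $S=S_{\rho_j}$ or $S_{\rho'_j}$, either $F(S)\subset\mathrm{int}\,T_k\setminus\mathrm{Wh}$, or $F(S)\subset\bar B(y,e_j)$ for some $y\in L_k$, with $e_j<\varepsilon_0$. In the first case $F|_S$ extends to a closed $3$-ball with values in $\mathrm{int}\,T_k\setminus\mathrm{Wh}$, by (4.1). In the second case it extends with values in the contractible set $\bar B(y,e_j)$. Lemma 10.1 applied to $A_j=\{\rho_j'<|x|<\rho_j\}$ shows that $F(A_j)\cap\mathrm{int}\,L_k$ lies in at most two closed balls of radius $e_j$. Hence its volume is at most $Ce_j^3\to0$.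

The shells $A_j$ increase to $\mathbb R^3\setminus\{0\}$, so the volumes of $F(A_j)\cap\mathrm{int}\,L_k$ increase to that of the open set $F(\mathbb R^3\setminus\{0\})\cap\mathrm{int}\,L_k$. That volume is therefore $0$, and the set is empty. As $k$ was arbitrary and $\bigcup_k\mathrm{int}\,L_k=M$, this is impossible.

**Step 3: small spheres have small images.** We claim $\operatorname{diam}_{\hat d}f(S_\rho)\to0$ as $\rho\to0$. If not, there are $\varrho_j\to0$ with $\operatorname{diam}f(S_{\varrho_j})\ge c>0$. By Steps 1 and 2, along a subsequence $f_j$ (or $\Phi^{-k_j}\circ f_j$) converges uniformly on $S_1$ to a constant. Since $\Phi$ is an isometry and small distances in $M$ and $N$ coincide far out in the end, $\operatorname{diam}f_j(S_1)\to0$, a contradiction.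

**Step 4: extension.** Given $\varepsilon<\varepsilon_0$, let $\operatorname{diam}f(S_\rho)\le\varepsilon$ for $\rho\le\rho_0<1$. For $\rho'<\rho\le\rho_0$ pick $p\in f(S_\rho)$ and $p'\in f(S_{\rho'})$. The boundary spheres of $\{\rho'<|x|<\rho\}$ are mapped into the contractible balls $\bar B(p,\varepsilon)$ and $\bar B(p',\varepsilon)$. Lemma 10.1 gives
$$f(\{\rho'<|x|<\rho\})\subset\bar B(p,\varepsilon)\cup\bar B(p',\varepsilon).$$
The image of the closed shell is connected, is covered by these two closed balls and meets both. So the balls intersect, and the image has diameter at most $4\varepsilon$. Hence $\lim_{x\to0}f(x)$ exists in the complete manifold $M$. In a chart at the limit point $f$ is a bounded qr map near $0$, and the singularity is removable by Fact 1.3. The distortion inequality is an a.e. condition, so $K$ does not change. $\square$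

**Proof of (c).** The complement of a closed discrete set is a domain. By (b), applied at each point of $P$, the map extends to a $K$-qr map $\mathbb R^3\to M$, which is constant by (10.2). $\blacksquare$

## 12. Other solid-torus packages

**Theorem 3.** Let $T\subset\mathbb S^3$ be any smooth solid torus, $\varphi$ a diffeomorphism of $\mathbb S^3$ with $\varphi(T)\subset\mathrm{int}\,T$, $\Lambda=\bigcap_kT_k$, and $d$ a Semmes metric on $\mathbb S^3/\Lambda$ constructed as in Section 2 with $\Lambda$ in place of $\mathrm{Wh}$. Assume that $W_0=T\setminus\mathrm{int}\,T_1$ is aspherical, that its two boundary tori are $\pi_1$-injective in $W_0$, and that $\pi_1(W_0)$ contains a non-abelian free group (for instance, $\mathrm{int}\,W_0$ is hyperbolic of finite volume). Then every qr map $\mathbb R^3\to(\mathbb S^3/\Lambda)\setminus\{[\Lambda]\}$ is constant, and Theorem 2 holds for this target, except that in (a) the comparison of distances to $[\Lambda]$ is asserted only if the scaling estimate (2.1) is available.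

**Proof.** We go through the sections and check what was used.

*Section 3.* The smoothness and scaling of $g$, the conformal change, and the construction of $M=\mathbb S^3\setminus\Lambda$, $N$, $Q$, $E$, $t$, $h$ and $\varepsilon_0$ used the definition of a Semmes metric and the fact that $W_0$ and $\mathbb S^3\setminus\mathrm{int}\,T$ are compact and connected with torus boundaries. This holds here, because removing an open solid torus from $\mathbb S^3$, or from the interior of a solid torus, does not disconnect. Since qr maps into $(\mathbb S^3/\Lambda)\setminus\{[\Lambda]\}$ are by definition $K$-qr maps into $M$, neither Fact 2.2 nor Step 2 is needed.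

*Section 4.* In Lemma 4.1, the unknottedness of $T$ and the Whitehead embedding were used only in the first paragraph of the proof, to obtain exactly the three properties of $W_0$ assumed here; a non-abelian free group contains $F_2$. The gluing and limit arguments then give (4.1) and the non-amenability of $\pi_1(Q)$. Lemma 4.2 and Proposition 4.3 follow from these.

*Sections 5–11.* Lemma 5.1 and (5.2) used only the periodic structure and the connectedness of $M$ and $Q$. (That the Whitehead $M$ is simply connected was a side remark and was not used.) Lemmas 6.1 through 10.2, the derivation of (10.2) and the proof of Theorem 2 used only Section 3, Lemma 4.1 and Proposition 4.3, with one exception: the comparison of $d(\cdot,[\mathrm{Wh}])$ with $\lambda^{2h}$ in Theorem 2(a) used (2.1). $\blacksquare$
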